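\title{A LYM-type inequality for $t$-intersecting antichains and Frankl's conjecture on $k$-Sperner families}

\begin{abstract}
Let $n>t\ge1$ with $n+t$ even, and let $m=(n+t)/2$. We prove Frankl's conjecture that a $t$-intersecting family of subsets of an $n$-set that contains no chain of $k+1$ sets has at most $\sum_{i=0}^{k-1}\binom{n}{m+i}$ members, and we determine all cases of equality. The bound follows from a LYM-type inequality for $t$-intersecting antichains in which a set of size $a<m$ is weighted like a set of size $n+t-1-a$. The proof of this inequality uses Katona's shadow theorem, shifting, and a rank argument for inclusion matrices.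
\end{abstract}

\section{Introduction}\label{sec:intro}

Write $[n]=\{1,\dots,n\}$, let $2^{[n]}$ be its power set, and let $k,t$ be positive integers. A family $\mathcal F\subseteq2^{[n]}$ is \emph{$t$-intersecting} if $|A\cap B|\ge t$ for all $A,B\in\mathcal F$, and \emph{intersecting} if it is $1$-intersecting. It is \emph{$k$-Sperner} if it contains no chain $A_0\subset A_1\subset\dots\subset A_k$ of $k+1$ distinct sets; a $1$-Sperner family is an \emph{antichain}. The \emph{$j$-th layer} $\binom{[n]}{j}$ consists of all $j$-element subsets of $[n]$, and we write $N_j=\binom nj$ for its size, with $N_j=0$ for $j>n$. How large can a family be that is both $t$-intersecting and $k$-Sperner?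

A union of $k$ layers is $k$-Sperner, since a chain has at most one set in each layer, and by a theorem of Erd\H{o}s the largest $k$-Sperner family is the union of the $k$ largest layers. These surround the middle of $2^{[n]}$. The intersection condition pushes the family upward: the smallest intersection of two $j$-sets is $\max(0,2j-n)$, so a complete layer $j$ is $t$-intersecting exactly when $j\ge(n+t)/2$. When $n+t$ is even, the natural candidate is therefore the union of the $k$ layers that start at $m=(n+t)/2$. For $k=1$ it is optimal by Milner's theorem, which bounds a $t$-intersecting antichain by $\binom{n}{\lfloor(n+t+1)/2\rfloor}$. For $t=1$ it is optimal by Frankl's theorem that, for odd $n$, an intersecting $k$-Sperner family has at most $\sum_{i=(n+1)/2}^{(n+1)/2+k-1}\binom ni$ members. Frankl conjectured that it is optimal for all $k$ and $t$ with $n+t$ even and $n>t$; we take the problem from Balogh, Linz and Patk\'os~\cite{BLP}. We prove the conjecture and find the extremal families.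

Unless we say otherwise, $n>t\ge1$, the sum $n+t$ is even, and $m=(n+t)/2$. Then $n-m=m-t\ge1$, and $N_m>N_{m+1}>\dots>N_n$ because $m>n/2$.

\begin{theorem}\label{thm:bound}
If $\mathcal F\subseteq2^{[n]}$ is $t$-intersecting and $k$-Sperner, then
\[
|\mathcal F|\le\sum_{i=0}^{k-1}\binom{n}{m+i}.
\]
\end{theorem}

\begin{theorem}\label{thm:equality}
Equality holds in Theorem~\ref{thm:bound} only for $\mathcal F=\{A: m\le|A|\le m+k-1\}$, except when $t=1$ and $k\ge\frac{n+3}2$. In the exceptional case the bound is $2^{n-1}$, the extremal families are exactly the $k$-Sperner intersecting families of size $2^{n-1}$, and there is more than one.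
\end{theorem}

The definition of $t$-intersecting includes $A=B$, so all members have size at least $t$. If the condition is imposed on distinct pairs only, a family containing a set of size less than $t$ has just one member; as $1<N_m$, both theorems are unaffected.

The parity condition cannot simply be rounded away. If $n+t$ is odd and $n>t$, the family $\{A:|A\cap[n-1]|\ge(n+t-1)/2\}$ is $t$-intersecting, because two members share at least $(n+t-1)-(n-1)=t$ elements of $[n-1]$, and it properly contains the union of all layers $j\ge(n+t+1)/2$. For large $k$ it beats every union of complete layers.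

The competitors that must be ruled out use parts of layers below $m$. A member $A$ of size $a<m$ has a price: if $B\subset A$ has $a-t+1$ elements, then $[n]\setminus B$ meets $A$ in only $t-1$ elements and is excluded from the family. The excluded sets have size
\[
a^*=n+t-1-a,
\]
and we call $a^*$ the \emph{partner} of the level $a$. The map $a\mapsto a^*$ sends $m-1,m-2,\dots,t-1$ to $m,m+1,\dots,n$. This is where the parity enters: $a+a^*$ is odd, so the levels from $t-1$ to $n$ split into pairs and no level is its own partner. We shall see in Section~\ref{sec:shadows} that the levels $a$ and $a^*$ together hold at most $N_{a^*}$ members of a $t$-intersecting family. It remains to show that the chain condition allows, in effect, only $k$ such pairs to be filled.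

For layers instead of pairs of layers, the tool for this is the LYM inequality. A \emph{maximal chain} is a chain $\emptyset=C_0\subset C_1\subset\dots\subset C_n=[n]$. A uniformly random maximal chain contains a given set $A$ with probability $1/N_{|A|}$ and contains at most one member of an antichain $\mathcal F$, so $\sum_{A\in\mathcal F}1/N_{|A|}\le1$. We need the version in which a small set is charged as if it lay on its partner level.

\begin{theorem}\label{thm:lym}
If $\mathcal F\subseteq2^{[n]}$ is a $t$-intersecting antichain, then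
\[
W(\mathcal F):=\sum_{A\in\mathcal F,\ |A|\ge m}\frac1{\binom n{|A|}}+\sum_{A\in\mathcal F,\ |A|<m}\frac1{\binom n{n+t-1-|A|}}\le1 .
\]
\end{theorem}

Each complete layer $j\ge m$ has $W=1$. Since $N_{a^*}=N_{a-t+1}$, the weights are the LYM weights when $t=1$. When $t\ge2$ and $t\le a<m$ we have $a-t+1<a<a^*$, hence $N_{a^*}<N_a$, and small sets are charged strictly more than in the LYM inequality.

Section~\ref{sec:shadows} collects the facts on shadows, and Section~\ref{sec:reduction} derives Theorem~\ref{thm:bound} from Theorem~\ref{thm:lym}. Section~\ref{sec:push} reduces Theorem~\ref{thm:lym} to one statement on shadows, Lemma~\ref{lem:surplus}, which is proved by an induction (Section~\ref{sec:shift}) whose base case is a rank argument (Section~\ref{sec:rank}). Section~\ref{sec:equality} proves Theorem~\ref{thm:equality}.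

\section{Shadows and partner levels}\label{sec:shadows}

For a family $\mathcal G$ let $\mathcal G_j$ be the set of its members of size $j$. Let $\mathcal G\subseteq\binom{[n]}j$. For $c\ge j$ let $\nabla_c\mathcal G$ be the family of all $c$-subsets of $[n]$ that contain a member of $\mathcal G$, and for $g\le j$ let $\partial_g\mathcal G$ be the family of all $g$-sets contained in a member of $\mathcal G$. The \emph{upper shadow} is $\nabla\mathcal G=\nabla_{j+1}\mathcal G$ and the \emph{lower shadow} is $\partial\mathcal G=\partial_{j-1}\mathcal G$. Taking complements in $[n]$ exchanges upper and lower shadows.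

Each member of $\mathcal G$ lies in $n-j$ sets of size $j+1$, and each member of $\nabla\mathcal G$ has $j+1$ subsets of size $j$. Hence the \emph{surplus}
\begin{equation}\label{eq:surplus}
\sigma_n(\mathcal G)=(j+1)|\nabla\mathcal G|-(n-j)|\mathcal G|
\end{equation}
is the number of pairs $X\subset E$ with $E\in\nabla\mathcal G$, $|X|=j$ and $X\notin\mathcal G$; in particular $\sigma_n(\mathcal G)\ge0$. Since $(j+1)N_{j+1}=(n-j)N_j$, for $j\le n-1$ we have
\begin{equation}\label{eq:density}
\frac{|\nabla\mathcal G|}{N_{j+1}}-\frac{|\mathcal G|}{N_j}=\frac{\sigma_n(\mathcal G)}{(n-j)N_j}.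
\end{equation}
So the surplus measures how much denser the upper shadow is in its layer than $\mathcal G$ is in its own.

Intersecting families have large lower shadows. The model is the family of all $q$-subsets of a $(2q-\tau)$-set, which is $\tau$-intersecting; no $\tau$-intersecting family has a smaller ratio of shadow to size.

\begin{theorem}[Katona \cite{Katona}]\label{thm:katona}
If $\mathcal G$ is a $\tau$-intersecting family of $q$-sets, $\tau\ge1$, and $q-\tau\le g\le q$, then
\[
|\partial_g\mathcal G|\ge|\mathcal G|\binom{2q-\tau}{g}\Big/\binom{2q-\tau}{q}.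
\]
\end{theorem}

We use it once for the family itself and once for the family of complements.

\begin{lemma}\label{lem:katona}
Let $\mathcal G\subseteq\binom{[n]}a$ be $t$-intersecting, where $a\ge t$.
\begin{enumerate}
\item[(a)] $|\partial_{a-t+1}\mathcal G|\ge\frac a{a-t+1}|\mathcal G|$.
\item[(b)] If $2a<n+t$, then $|\nabla\mathcal G|\ge\frac{n-a}{a-t+1}|\mathcal G|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $q=a$, $\tau=t$, $g=a-t+1$ in Theorem~\ref{thm:katona}. By symmetry of binomial coefficients $\binom{2a-t}{a-t+1}=\binom{2a-t}{a-1}$, and $\binom{2a-t}{a-1}/\binom{2a-t}{a}=\frac{a}{a-t+1}$.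

(b) Put $y=n-a$ and $\delta=n+t-2a\ge1$. The complements of $A,A'\in\mathcal G$ are $y$-sets that meet in $n-|A\cup A'|=n-2a+|A\cap A'|\ge\delta$ elements. Take $q=y$, $\tau=\delta$, $g=y-1$; here $g\ge q-\tau$ because $\delta\ge1$. Then $2q-\tau=n-t$, and $\binom{n-t}{y-1}/\binom{n-t}{y}=\frac{y}{n-t-y+1}=\frac{n-a}{a-t+1}$. The lower shadow of the family of complements has size $|\nabla\mathcal G|$.
\end{proof}

Part (a) tells us how many sets on the partner level are excluded.

\begin{lemma}\label{lem:pair}
Let $\mathcal F\subseteq2^{[n]}$ be $t$-intersecting and $t\le a\le m-1$. Then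
\[
|\mathcal F_{a^*}|+\frac a{a-t+1}|\mathcal F_a|\le N_{a^*}.
\]
\end{lemma}

\begin{proof}
For $B\in\partial_{a-t+1}\mathcal F_a$, say $B\subseteq A\in\mathcal F_a$, the set $[n]\setminus B$ has size $a^*$ and meets $A$ in $t-1$ elements, so it is not in $\mathcal F$. Thus $|\mathcal F_{a^*}|+|\partial_{a-t+1}\mathcal F_a|\le N_{a^*}$, and Lemma~\ref{lem:katona}(a) applies.
\end{proof}

\section{From antichains to $k$-Sperner families}\label{sec:reduction}

Mirsky's theorem says that a $k$-Sperner family $\mathcal F$ is a disjoint union of $k$ antichains, some possibly empty: for $1\le r\le k$, take the members $A$ for which the longest chain in $\mathcal F$ with top set $A$ has exactly $r$ sets.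

\begin{proof}[Proof of Theorem~\ref{thm:bound}, assuming Theorem~\ref{thm:lym}]
Let $f_j=|\mathcal F_j|$, and for $0\le i\le n-m$ put
\[
g_i=f_{m+i}+f_{m-1-i},\qquad x_i=g_i/N_{m+i}.
\]
The levels $m-1-i$ and $m+i$ are partners. The pairs cover the levels $t-1,\dots,n$, and $f_j=0$ for $j<t$, so $|\mathcal F|=\sum_{i}g_i=\sum_iN_{m+i}x_i$. Two constraints bound this sum.

First, $x_i\le1$ for all $i$. For $i<n-m$ this follows from Lemma~\ref{lem:pair} with $a=m-1-i\ge t$, since $\frac{a}{a-t+1}\ge1$. For $i=n-m$ we have $g_i=f_n+f_{t-1}=f_n\le1=N_n$.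

Second, $\sum_ix_i\le k$. Split $\mathcal F$ into $k$ antichains; each of them is $t$-intersecting. The weight $W$ gives $1/N_{m+i}$ to every set on the levels $m+i$ and $m-1-i$, so the sum of the $k$ inequalities of Theorem~\ref{thm:lym} reads $\sum_ix_i\le k$.

If $k\ge n-m+1$, the first constraint alone gives $|\mathcal F|\le\sum_{i=0}^{n-m}N_{m+i}$, which is the bound. Let $k\le n-m$. As $N_{m+i}$ decreases in $i$, and $x_i\ge0$ and $1-x_i\ge0$,
\begin{equation}\label{eq:lp}
\begin{aligned}
|\mathcal F|-\sum_{i<k}N_{m+i}&=\sum_{i\ge k}N_{m+i}x_i-\sum_{i<k}N_{m+i}(1-x_i)\\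
&\le N_{m+k-1}\Big(\sum_{i\ge k}x_i-\sum_{i<k}(1-x_i)\Big)=N_{m+k-1}\Big(\sum_ix_i-k\Big)\le0 .
\end{aligned}
\end{equation}
\end{proof}

The bound is attained: two sets of size at least $m$ meet in at least $2m-n=t$ elements, so $\{A:m\le|A|\le m+k-1\}$ is $t$-intersecting, and it is $k$-Sperner.

\section{Pushing an antichain upward}\label{sec:push}

Let $w_j$ be the weight that $W$ gives to a $j$-set: $w_j=1/N_j$ for $m\le j\le n$ and $w_j=1/N_{j^*}$ for $t\le j<m$. A natural way to bound $W(\mathcal F)$ is to replace the lowest level of $\mathcal F$ by its upper shadow, repeat until only $\{[n]\}$ is left, which has weight $1$, and follow the weight along the way.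

Let $\mathcal F\ne\emptyset$ be a $t$-intersecting antichain and let $\mathcal U$ be the family of all subsets of $[n]$ that contain a member of $\mathcal F$. Then $\mathcal U$ is $t$-intersecting and closed under taking supersets. Put $u_j=|\mathcal U_j|$ and $f_j=|\mathcal F_j|$; thus $u_j=0$ for $j<t$ and $u_n=1$. As $\mathcal F$ is an antichain, its members are exactly the minimal members of $\mathcal U$, and a member of $\mathcal U_j$ is not minimal exactly when it lies in $\nabla\mathcal U_{j-1}$. So $|\nabla\mathcal U_{j-1}|=u_j-f_j$, and $u_t=f_t$. When the process reaches level $j$, the lowest level is $\mathcal U_j$, and the step changes the weight by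
\[
\gamma_j=w_{j+1}|\nabla\mathcal U_j|-w_ju_j\qquad(t\le j\le n-1).
\]
The changes telescope:
\begin{equation}\label{eq:telescope}
\sum_{j=t}^{n-1}\gamma_j=\sum_{j=t+1}^{n}w_j(u_j-f_j)-\sum_{j=t}^{n-1}w_ju_j=w_nu_n-w_tu_t-\sum_{j=t+1}^nw_jf_j=1-W(\mathcal F).
\end{equation}
For $j\ge m$ we have $\gamma_j\ge0$ by \eqref{eq:density}. If every $\gamma_j$ were nonnegative, Theorem~\ref{thm:lym} would follow. This can fail below $m$.

\begin{example}\label{ex:ten}
Let $n=10$, $t=6$, $m=8$, so that $6^*=9$ and $7^*=8$. Let $\mathcal F=\{A\}$ with $|A|=6$. Then $u_j=\binom{4}{j-6}$ and $\nabla\mathcal U_j=\mathcal U_{j+1}$, so $\gamma_j=w_{j+1}u_{j+1}-w_ju_j$. With $N_8=45$, $N_9=10$, $N_{10}=1$ we get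
\[
\begin{array}{c|ccccc}
j&6&7&8&9&10\\ \hline
u_j&1&4&6&4&1\\
w_j&1/10&1/45&1/45&1/10&1\\
\gamma_j&-1/90&2/45&4/15&3/5&
\end{array}
\]
The first step loses weight: the four $7$-sets above $A$ weigh $4/45<1/10$. The loss is repaid on the partner level $9$. There $A$ excludes the six $9$-sets that omit a point of $A$, all six lie below $[10]\in\nabla\mathcal U_9$, and so $\sigma_{10}(\mathcal U_9)=6=t\,u_6$ and $\gamma_9=6/10$.
\end{example}

The example suggests proving $\gamma_a+\gamma_{a^*}\ge0$. The sets on level $a$ force $\mathcal U_{a^*}$ to contain their supersets and to avoid the sets they exclude, so $\mathcal U_{a^*}$ is neither empty nor full, and its surplus should be large in proportion to $u_a$. The next lemma makes this precise. It is stated without any parity condition and for an arbitrary family $\mathcal V$ in place of $\mathcal U_{a^*}$, because it will be proved by induction on $n$.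

\begin{lemma}[Surplus lemma]\label{lem:surplus}
Let $n,t\ge1$ and $a\ge t-1$ be integers with $\delta:=n+t-2a\ge1$, and put $c=n+t-1-a$, so that $a\le c\le n$. Let $\mathcal F\subseteq\binom{[n]}a$ be $t$-intersecting, and let $\mathcal V\subseteq\binom{[n]}c$ satisfy
\begin{enumerate}
\item[(i)] $|V\cap A|\ge t$ for all $V\in\mathcal V$ and $A\in\mathcal F$;
\item[(ii)] $\nabla_c\mathcal F\subseteq\mathcal V$.
\end{enumerate}
Then $\sigma_n(\mathcal V)=(c+1)|\nabla\mathcal V|-(n-c)|\mathcal V|\ge t|\mathcal F|$.
\end{lemma}

Both conditions are needed: the complete layer $\mathcal V=\binom{[n]}c$ satisfies (ii), the empty family satisfies (i), and both have surplus $0$. The constant $t$ is sharp. Let $a\ge t$, fix a $t$-set $T$, and let $\mathcal F$ and $\mathcal V$ consist of all $a$-sets and all $c$-sets containing $T$. Each member of $\nabla\mathcal V$ has exactly $t$ subsets of size $c$ outside $\mathcal V$, and $|\nabla\mathcal V|=\binom{n-t}{c+1-t}=\binom{n-t}{n-a}=\binom{n-t}{a-t}=|\mathcal F|$, so $\sigma_n(\mathcal V)=t|\mathcal F|$.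

\begin{proof}[Proof of Theorem~\ref{thm:lym}, assuming Lemma~\ref{lem:surplus}]
Let $\mathcal F\neq\emptyset$ and keep the notation above. As $a$ runs through $t,\dots,m-2$, the partner $a^*$ runs through $n-1,\dots,m+1$. So \eqref{eq:telescope} reads
\[
1-W(\mathcal F)=\gamma_{m-1}+\gamma_m+\sum_{a=t}^{m-2}(\gamma_a+\gamma_{a^*}),
\]
and we show that each term is nonnegative. We have seen that $\gamma_m\ge0$. Since $(m-1)^*=m$, we have $w_{m-1}=w_m=1/N_m$. Lemma~\ref{lem:katona}(b) with $a=m-1\ge t$ gives $|\nabla\mathcal U_{m-1}|\ge\frac{n-m+1}{m-t}u_{m-1}\ge u_{m-1}$, because $m-t=n-m$. Hence $\gamma_{m-1}\ge0$.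

Fix $a$ with $t\le a\le m-2$ and put
\[
c=a^*,\qquad y=n-a,\qquad s=n-c=a-t+1 .
\]
Then $s\ge1$, $c=y+t-1$, and $y-s=n+t-1-2a\ge3$.

\emph{The loss on level $a$.} Here $w_a=1/N_c$, and $w_{a+1}=1/N_{c-1}$ because $a+1<m$ and $(a+1)^*=c-1$. Lemma~\ref{lem:katona}(b) gives $|\nabla\mathcal U_a|\ge\frac ysu_a$, and $N_c/N_{c-1}=\frac{n-c+1}{c}=\frac{s+1}{c}$. Using $sc=sy+s(t-1)$, we get
\begin{equation}\label{eq:loss}
\gamma_a\ge\frac{u_a}{N_c}\Big(\frac{y(s+1)}{sc}-1\Big)=-\frac{u_a}{sN_c}\cdot\frac{s(t-1)-y}{c}.
\end{equation}

\emph{The gain on level $c$.} The pair $(\mathcal U_a,\mathcal U_c)$ satisfies the hypotheses of Lemma~\ref{lem:surplus}: $\delta=n+t-2a\ge4$, condition (i) holds because $\mathcal U$ is $t$-intersecting, and (ii) holds because $\mathcal U$ is closed under supersets. By \eqref{eq:density} and the lemma,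
\[
\gamma_c=\frac{\sigma_n(\mathcal U_c)}{sN_c}\ge\frac{u_a}{sN_c}\cdot t .
\]
Since $s\le y\le c$, we have $s(t-1)-y\le ty\le tc$. Therefore $\gamma_a+\gamma_c\ge0$.
\end{proof}

\begin{remark}
By \eqref{eq:loss}, a loss is possible only if $s(t-1)>y\ge s+3$. This never happens for $t\le2$, where Katona's theorem alone gives Theorem~\ref{thm:lym}. Nor does it happen for $n\le9$: we have $n=y+s+t-1$, and $s=1$ forces $t\ge6$ and $n\ge10$, $s=2$ forces $t\ge4$ and $n\ge10$, while $s\ge3$ with $t\ge3$ gives $n\ge11$. So Example~\ref{ex:ten} has the smallest possible $n$.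
\end{remark}

\section{The self-paired level: a rank argument}\label{sec:rank}

In this section and the next, no parity condition is imposed. The induction for Lemma~\ref{lem:surplus} will lower $n$ by one and move $\delta$ to $\delta\pm1$; it cannot go below $\delta=1$. There $c=a$: the level is its own partner and $\mathcal F\subseteq\mathcal V$. After taking complements, this case becomes a statement on intersecting families.

\begin{lemma}\label{lem:rank}
Let $s\ge1$, $n\ge2s$ and $\Phi\subseteq\mathcal Q\subseteq\binom{[n]}s$, and suppose that $Q\cap\varphi\ne\emptyset$ for all $Q\in\mathcal Q$ and $\varphi\in\Phi$. Then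
\[
(n-s+1)|\partial\mathcal Q|\ge s|\mathcal Q|+(n-2s+1)|\Phi|.
\]
\end{lemma}

Divided by $n-s+1$, the inequality says $|\partial\mathcal Q|\ge|\Phi|+\frac{s}{n-s+1}|\mathcal Q\setminus\Phi|$. For $\Phi=\emptyset$ this is double counting. For $\Phi=\mathcal Q$ it is $|\partial\Phi|\ge|\Phi|$, the case $\tau=1$, $g=q-1$ of Theorem~\ref{thm:katona}. The difficulty is that the shadows of $\Phi$ and $\mathcal Q\setminus\Phi$ overlap, so the two bounds cannot be added. We replace the size of the shadow by a smaller quantity, a rank, which obeys both bounds and to which the two parts contribute independently.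

For $r\le q$, the \emph{inclusion matrix} of $r$-subsets versus $q$-subsets of $[n]$ has rows indexed by the $r$-sets $C$, columns indexed by the $q$-sets $Q$, and entry $1$ if $C\subseteq Q$ and $0$ otherwise.

\begin{theorem}[Gottlieb \cite{Gottlieb}]\label{thm:gottlieb}
For $r\le q\le n-r$ the inclusion matrix of $r$-subsets versus $q$-subsets of $[n]$ has rank $\binom nr$ over $\mathbb R$.
\end{theorem}

\begin{example}
Let $s=2$. Then $\mathcal Q$ is a graph, $\Phi$ is a set of edges each of which meets all edges, and $\partial\mathcal Q$ is the set of non-isolated vertices. A linear combination of the rows of the vertex--edge inclusion matrix is a function $\{x,z\}\mapsto h(x)+h(z)$. For $\varphi\in\Phi$ take $h=\frac12$ on $\varphi$ and $h=-\frac12$ elsewhere. The function is $|Q\cap\varphi|-1$; it equals $1$ at $\varphi$ and $0$ at every other edge of $\mathcal Q$. So each edge of $\Phi$ adds a full unit to the rank. A triangle with $\Phi=\mathcal Q$ gives equality: $3(n-1)=6+3(n-3)$.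
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:rank}]
Let $M$ be the inclusion matrix of $(s-1)$-sets versus $s$-sets, and let $x_C$ be the row of $C$, viewed as a function on $\binom{[n]}s$. For $Y\subseteq\binom{[n]}s$ let $M_Y$ be the submatrix formed by the columns in $Y$, and let $\rho(Y)$ be its rank. As $s\le n-s+1$, Theorem~\ref{thm:gottlieb} shows that $M$ has rank $N_{s-1}$.

\emph{Step 1: $\rho(Y)\ge\frac{s}{n-s+1}|Y|$ for every $Y$.} Choose a set $\mathcal B$ of $N_{s-1}$ linearly independent columns. A permutation $\pi$ of $[n]$ permutes the rows and the columns and preserves inclusion, so the columns in $\pi\mathcal B$ are independent too, and $\rho(Y)\ge|Y\cap\pi\mathcal B|$. For a uniformly random $\pi$, each $s$-set lies in $\pi\mathcal B$ with probability $N_{s-1}/N_s=\frac s{n-s+1}$. Take expectations.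

\emph{Step 2: $\rho(\mathcal Q)\le|\partial\mathcal Q|$.} The row of $C$ in $M_{\mathcal Q}$ is zero unless $C\in\partial\mathcal Q$.

\emph{Step 3: for $\varphi\in\Phi$, the row space of $M_{\mathcal Q}$ contains the indicator of $\{\varphi\}$.} Let $p(Q)=\prod_{i=1}^{s-1}(|Q\cap\varphi|-i)$. For $Q\in\mathcal Q\setminus\{\varphi\}$ we have $1\le|Q\cap\varphi|\le s-1$, where the lower bound is the intersection hypothesis, so $p(Q)=0$; and $p(\varphi)=(s-1)!\ne0$. It remains to see that $p$ is a combination of rows of $M$. The polynomials $\binom zr$ with $0\le r\le s-1$ span the polynomials of degree at most $s-1$, so $p$ is a combination of the functions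
\[
\binom{|Q\cap\varphi|}r=\sum_{D\subseteq\varphi,\ |D|=r}\mathbf 1[D\subseteq Q]\qquad(0\le r\le s-1).
\]
An $s$-set $Q$ containing the $r$-set $D$ has exactly $s-r$ subsets $C$ of size $s-1$ with $D\subseteq C$, and an $s$-set not containing $D$ has none. Hence $\mathbf 1[D\subseteq Q]=\frac1{s-r}\sum_{C\supseteq D,\ |C|=s-1}x_C(Q)$.

Now restrict functions from $\mathcal Q$ to $\mathcal Q\setminus\Phi$. This maps the row space of $M_{\mathcal Q}$ onto that of $M_{\mathcal Q\setminus\Phi}$, and by Step 3 the kernel has dimension at least $|\Phi|$. With Steps 1 and 2,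
\[
|\partial\mathcal Q|\ge\rho(\mathcal Q)\ge|\Phi|+\rho(\mathcal Q\setminus\Phi)\ge|\Phi|+\frac s{n-s+1}\big(|\mathcal Q|-|\Phi|\big).
\]
Multiply by $n-s+1$.
\end{proof}

\section{Shifting and the induction}\label{sec:shift}

To induct on $n$ we split the families according to the element $n$. For arbitrary families the parts need not inherit the hypotheses of Lemma~\ref{lem:surplus}; for example, deleting $n$ from two members of $\mathcal F$ lowers their intersection. Shifting produces families in which $n$ can always be exchanged for a smaller element, and this repairs the defect.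

We write $G-j+i$ for $(G\setminus\{j\})\cup\{i\}$, and $G+x$, $G-x$ in the same way. Fix $i<j$. The \emph{shift} $S=S_{ij}$ acts on a family $\mathcal G$ as follows: each $G\in\mathcal G$ with $j\in G$, $i\notin G$ and $G-j+i\notin\mathcal G$ is replaced by $G-j+i$, and all other members stay. Two facts are immediate from the definition and will be used repeatedly.
\begin{enumerate}
\item[(S1)] A set $H$ with $j\in H$, $i\notin H$ lies in $S(\mathcal G)$ if and only if $H\in\mathcal G$ and $H-j+i\in\mathcal G$.
\item[(S2)] A set $H$ with $i\in H$, $j\notin H$ lies in $S(\mathcal G)$ if and only if $H\in\mathcal G$ or $H-i+j\in\mathcal G$.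
\end{enumerate}
A set containing both or neither of $i,j$ lies in $S(\mathcal G)$ if and only if it lies in $\mathcal G$.

\begin{lemma}\label{lem:shift}
Let $\mathcal G,\mathcal G'\subseteq2^{[n]}$.
\begin{enumerate}
\item[(a)] $|S(\mathcal G)|=|\mathcal G|$, and $\mathcal G\subseteq\mathcal G'$ implies $S(\mathcal G)\subseteq S(\mathcal G')$.
\item[(b)] If $|G\cap G'|\ge t$ for all $G\in\mathcal G$, $G'\in\mathcal G'$, the same holds for $S(\mathcal G)$ and $S(\mathcal G')$.
\item[(c)] If all members of $\mathcal G$ have the same size, then $\nabla S(\mathcal G)\subseteq S(\nabla\mathcal G)$.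
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Moved sets go to distinct sets outside $\mathcal G$, so the size is kept. The membership conditions above remain true when $\mathcal G$ is enlarged.

(b) Let $H\in S(\mathcal G)$ and $H'\in S(\mathcal G')$. If $H\in\mathcal G$ and $H'\in\mathcal G'$, there is nothing to prove. If $H\notin\mathcal G$ and $H'\notin\mathcal G'$, then $H=G-j+i$ and $H'=G'-j+i$ with $G\in\mathcal G$, $G'\in\mathcal G'$, and $|H\cap H'|=|G\cap G'|\ge t$. By symmetry it remains to treat $H=G-j+i\notin\mathcal G$ and $H'\in\mathcal G'$. Here $|H\cap H'|\ge|G\cap H'|\ge t$ unless $j\in H'$ and $i\notin H'$. In that case (S1) gives $H'-j+i\in\mathcal G'$, and $|H\cap H'|=|G\cap H'|-1=|G\cap(H'-j+i)|\ge t$.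

(c) Let $E=H+x$ with $H\in S(\mathcal G)$, $x\notin H$. Suppose first that $H\in\mathcal G$, so $E\in\nabla\mathcal G$. If $i\in E$ or $j\notin E$, then $E\in S(\nabla\mathcal G)$. Let $j\in E$, $i\notin E$; by (S1) we need $E-j+i\in\nabla\mathcal G$. If $x=j$, then $E-j+i=H+i$. If $x\ne j$, then $j\in H$ and $i\notin H$, so $H-j+i\in\mathcal G$ by (S1), and $E-j+i=(H-j+i)+x$.

Suppose next that $H=G-j+i\notin\mathcal G$ with $G\in\mathcal G$. If $x=j$, then $E=G+i\in\nabla\mathcal G$ contains both $i$ and $j$, so $E\in S(\nabla\mathcal G)$. If $x\ne j$, then $i\in E$, $j\notin E$ and $E-i+j=G+x\in\nabla\mathcal G$, so $E\in S(\nabla\mathcal G)$ by (S2).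
\end{proof}

A family $\mathcal G$ is \emph{shifted} if $G-j+i\in\mathcal G$ whenever $G\in\mathcal G$, $i<j$, $j\in G$ and $i\notin G$; equivalently, no shift moves it.

\begin{proof}[Proof of Lemma~\ref{lem:surplus}]
We use induction on $n$, for all $a$ at once. If $\mathcal F=\emptyset$, the claim is $\sigma_n(\mathcal V)\ge0$. Let $\mathcal F\ne\emptyset$. Then $a\ge t$, so $c\le n-1$ and $n=2a-t+\delta\ge2$; in particular the case $n=1$ is settled.

\medskip\noindent\emph{Case $\delta=1$.} Here $n=2a-t+1$, $c=a$, and $\mathcal F=\nabla_c\mathcal F\subseteq\mathcal V$. Let $s=n-a=a-t+1\ge1$, and let $\mathcal Q$ and $\Phi$ consist of the complements of the members of $\mathcal V$ and of $\mathcal F$. Then $\Phi\subseteq\mathcal Q\subseteq\binom{[n]}s$ and $n-2s+1=t\ge1$. For $Q=[n]\setminus V$ and $\varphi=[n]\setminus A$ we have $|V\cap A|=n-|Q\cup\varphi|=t-1+|Q\cap\varphi|$, so (i) says $Q\cap\varphi\ne\emptyset$. Since $|\partial\mathcal Q|=|\nabla\mathcal V|$ and $n-s+1=a+1$, Lemma~\ref{lem:rank} gives $(a+1)|\nabla\mathcal V|\ge(n-a)|\mathcal V|+t|\mathcal F|$.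

\medskip\noindent\emph{Case $\delta\ge2$: reduction to shifted families.} Apply a shift $S$ to $\mathcal F$ and $\mathcal V$ simultaneously. By Lemma~\ref{lem:shift}(b), applied to $(\mathcal F,\mathcal F)$ and to $(\mathcal F,\mathcal V)$, the family $S(\mathcal F)$ is $t$-intersecting and (i) persists. For (ii), we have $\nabla_rS(\mathcal F)\subseteq S(\nabla_r\mathcal F)$ for $a\le r\le c$: this is an equality for $r=a$, and if it holds for $r$, then $\nabla_{r+1}S(\mathcal F)\subseteq\nabla S(\nabla_r\mathcal F)\subseteq S(\nabla_{r+1}\mathcal F)$ by part (c). So $\nabla_cS(\mathcal F)\subseteq S(\nabla_c\mathcal F)\subseteq S(\mathcal V)$ by part (a). Sizes are kept and $|\nabla S(\mathcal V)|\le|S(\nabla\mathcal V)|=|\nabla\mathcal V|$, so the surplus does not increase, and it suffices to prove the claim for the shifted pair. A shift that moves a set decreases the sum of all elements of all members of $\mathcal F$ and $\mathcal V$, so after finitely many shifts both families are shifted. We assume this from now on.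

\medskip\noindent\emph{Splitting at $n$.} Put $\mathcal F_{+}=\{A-n:n\in A\in\mathcal F\}$ and $\mathcal F_{-}=\{A\in\mathcal F:n\notin A\}$, and define $\mathcal V_{+},\mathcal V_{-}$ from $\mathcal V$ in the same way. These are families on $[n-1]$; let $\nabla'$ be the upper shadow in $[n-1]$. On $[n-1]$ partner levels add up to $n+t-2=a+c-1$. So the level $a-1$ of $\mathcal F_{+}$ is paired with the level $c$ of $\mathcal V_{-}$, and the level $a$ of $\mathcal F_{-}$ with the level $c-1$ of $\mathcal V_{+}$. In these crosswise pairs at most one of two sets has lost the element $n$, so intersections are unchanged and (i) holds for both pairs.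

\medskip\noindent\emph{The pair $(\mathcal F_{+},\mathcal V_{-})$.} The parameters are $a'=a-1\ge t-1$, $\delta'=\delta+1$, $c'=c$. The family $\mathcal F_{+}$ is $t$-intersecting. Indeed, let $A,B\in\mathcal F$ contain $n$, possibly $A=B$, and suppose $|A\cap B|=t$. Then $|A\cup B|=2a-t=n-\delta<n$, so there is $x\in[n-1]\setminus(A\cup B)$. The set $A-n+x$ is in $\mathcal F$ by shiftedness and meets $B$ in $t-1$ elements, a contradiction. Hence $|A\cap B|\ge t+1$. For (ii), let $V\in\binom{[n-1]}c$ contain $A'\in\mathcal F_{+}$. As $c>a-1$, there is $x\in V\setminus A'$, and $A'+x=(A'+n)-n+x\in\mathcal F$ by shiftedness. So $V\in\nabla_c\mathcal F\subseteq\mathcal V$, that is, $V\in\mathcal V_{-}$. By induction,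
\begin{equation}\label{eq:ind1}
(c+1)|\nabla'\mathcal V_{-}|-(n-1-c)|\mathcal V_{-}|\ge t|\mathcal F_{+}|.
\end{equation}

\medskip\noindent\emph{The pair $(\mathcal F_{-},\mathcal V_{+})$.} The parameters are $a'=a$, $\delta'=\delta-1\ge1$, $c'=c-1$; this is where $\delta\ge2$ is used. The family $\mathcal F_{-}\subseteq\mathcal F$ is $t$-intersecting. For (ii), if $V'\in\binom{[n-1]}{c-1}$ contains $A\in\mathcal F_{-}$, then $V'+n\in\nabla_c\mathcal F\subseteq\mathcal V$, so $V'\in\mathcal V_{+}$. By induction,
\begin{equation}\label{eq:ind2}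
c|\nabla'\mathcal V_{+}|-(n-c)|\mathcal V_{+}|\ge t|\mathcal F_{-}|.
\end{equation}

\medskip\noindent\emph{Adding up.} If $V'\in\mathcal V_{+}$ and $x\in[n-1]\setminus V'$, then $V'+x=(V'+n)-n+x\in\mathcal V$ by shiftedness. Thus $\nabla'\mathcal V_{+}\subseteq\mathcal V_{-}$. The members of $\nabla\mathcal V$ not containing $n$ form $\nabla'\mathcal V_{-}$. A set $E'+n$ with $E'\in\binom{[n-1]}{c}$ is in $\nabla\mathcal V$ if and only if $E'\in\mathcal V$ or $E'-x+n\in\mathcal V$ for some $x\in E'$, that is, if and only if $E'\in\mathcal V_{-}\cup\nabla'\mathcal V_{+}=\mathcal V_{-}$. So $|\nabla\mathcal V|=|\nabla'\mathcal V_{-}|+|\mathcal V_{-}|$, and with $|\mathcal V|=|\mathcal V_{-}|+|\mathcal V_{+}|$ we obtain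
\[
\sigma_n(\mathcal V)=\big[(c+1)|\nabla'\mathcal V_{-}|-(n-1-c)|\mathcal V_{-}|\big]+\big[c|\mathcal V_{-}|-(n-c)|\mathcal V_{+}|\big].
\]
The first bracket is at least $t|\mathcal F_{+}|$ by \eqref{eq:ind1}. Since $|\mathcal V_{-}|\ge|\nabla'\mathcal V_{+}|$, the second is at least $t|\mathcal F_{-}|$ by \eqref{eq:ind2}. The sum is at least $t|\mathcal F|$.
\end{proof}

\begin{remark}
The induction has to stop at $\delta=1$, since the inequality is false for $\delta=0$. In that case $n=2a-t$ and $c=a-1$. For $a>t$ the complete layer $\mathcal F=\binom{[n]}a$ is $t$-intersecting, every $c$-set meets some $a$-set in only $a+c-n=t-1$ elements, so (i) forces $\mathcal V=\emptyset$ and the surplus is $0$.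
\end{remark}

This completes the proofs of Theorems~\ref{thm:lym} and~\ref{thm:bound}.

\section{The extremal families}\label{sec:equality}

For $t\ge2$ the coefficient $\frac a{a-t+1}$ in Lemma~\ref{lem:pair} exceeds $1$, so a set below level $m$ excludes on average more than one set from the partner level, and a pair of levels that uses such sets cannot be full. For $t=1$ the coefficient is $1$: exchanging a set for its complement costs nothing in size, and only the chain condition can prevent it.

\begin{proof}[Proof of Theorem~\ref{thm:equality}]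
Suppose $|\mathcal F|=\sum_{i<k}N_{m+i}$, and keep the notation of Section~\ref{sec:reduction}. We first show that, for $0\le i\le n-m$,
\begin{equation}\label{eq:full}
g_i=N_{m+i}\ \text{ if } i<k,\qquad g_i=0\ \text{ if } i\ge k .
\end{equation}
If $k\ge n-m+1$, then $\sum_iN_{m+i}(1-x_i)=0$ with all terms nonnegative, so every $x_i$ is $1$. If $k\le n-m$, the first inequality in \eqref{eq:lp} is an equality; as $N_{m+i}<N_{m+k-1}$ for $i\ge k$, this forces $x_i=0$ for $i\ge k$. Then $\sum_{i<k}N_{m+i}(1-x_i)=0$, so $x_i=1$ for $i<k$. If we also know that $f_a=0$ for all $a<m$, then $g_i=f_{m+i}$, and \eqref{eq:full} says that $\mathcal F=\{A:m\le|A|\le m+k-1\}$.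

\medskip\noindent\emph{Case $t\ge2$.} Suppose $f_a>0$ for some $a=m-1-i$ with $t\le a\le m-1$. Lemma~\ref{lem:pair} gives $g_i=f_{a^*}+f_a<N_{a^*}=N_{m+i}$, and $g_i\ge f_a>0$. This contradicts \eqref{eq:full}.

\medskip\noindent\emph{Case $t=1$, $k\le\frac{n+1}2$.} Here $m=\frac{n+1}2$ and $k\le n-m+1$, so exactly $k$ of the $x_i$ equal $1$ and the others vanish. As $N_{a^*}=N_{n-a}=N_a$, we get $\sum_{A\in\mathcal F}1/N_{|A|}=\sum_ix_i=k$. Thus a uniformly random maximal chain contains $k$ members of $\mathcal F$ on average. No chain contains more than $k$, so every maximal chain contains exactly $k$. Let $1\le j\le n-1$ and let $X,X'$ be $j$-sets with $|X\cap X'|=j-1$. Take a maximal chain through $X\cap X'$, $X$ and $X\cup X'$, and replace $X$ by $X'$. The result is a maximal chain that differs from the first only on level $j$, so $X\in\mathcal F$ if and only if $X'\in\mathcal F$. Any two $j$-sets are joined by a sequence of such single exchanges, so the layer $j$ is contained in $\mathcal F$ or disjoint from it. For $1\le a<m$ we have $2a\le n-1$, so the layer $a$ contains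 two disjoint sets and cannot be contained in $\mathcal F$. Hence $f_a=0$ for $1\le a<m$, and $f_0=0$ because members have size at least $t$.

\medskip\noindent\emph{Case $t=1$, $k\ge\frac{n+3}2=n-m+2$.} The bound is $\sum_{j\ge(n+1)/2}\binom nj=2^{n-1}$, as $n$ is odd, so the extremal families are by definition the $k$-Sperner intersecting families of size $2^{n-1}$. One of them is $\{X:|X|\ge m\}$. For any $A$ with $|A|=m-1\ge1$, another is
\[
\big(\{X:|X|\ge m\}\setminus\{[n]\setminus A\}\big)\cup\{A\}.
\]
It has size $2^{n-1}$, because $|[n]\setminus A|=m$. It is intersecting, because a set of size at least $m$ that misses $A$ must equal $[n]\setminus A$. It lies on the $n-m+2\le k$ layers $m-1,\dots,n$, so it is $k$-Sperner.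
\end{proof}

The last family contains a chain from $A$ to $[n]$ with one set on each of the $n-m+2$ levels $m-1,\dots,n$, which is why it is not available for $k\le\frac{n+1}2$.

\begin{thebibliography}{9}

\bibitem{BLP}
J\'ozsef Balogh, William B. Linz, Bal\'azs Patk\'os,
\emph{On the sizes of $t$-intersecting $k$-chain-free families},
arXiv:2209.01656 (2022).

\bibitem{Gottlieb}
Gottlieb, Proc. AMS 17 (1966) 1233--1237.

\bibitem{Katona}
Katona, Acta Math. Acad. Sci. Hungar. 15 (1964) 329--337.

\end{thebibliography}
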